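\title{The annealed Lyapunov exponents of the parabolic Anderson model with a voter model catalyst need not be convex}

\begin{abstract}
We study the parabolic Anderson equation $\partial_t u=\kappa\Delta u+\gamma\xi u$ on $\mathbb{Z}^d$, $d\ge5$, where $\xi$ is a symmetric voter model of density $\rho$, and ask whether the annealed Lyapunov exponents $\kappa\mapsto\lambda_p(\kappa)$ are strictly decreasing and convex with limit $\rho\gamma$ at infinity. Convexity fails: for the nearest-neighbor voter model in all sufficiently large dimensions, every $p$, all large $\gamma$ and all $\rho$ close to $1$, the map $\lambda_p$ is not convex. In this regime $\lambda_p(\kappa)$ is close to $\gamma-(1-\rho)n(2d\kappa)$, where $n$ is the growth rate of the number of distinct dual lineages along the path of a random walk, and an expansion to order $d^{-2}$ shows that $n$ is an affine function plus a strictly convex one. The limit $\rho\gamma$ is correct for every admissible kernel, and $\lambda_p(\kappa)+2d\kappa$ is nondecreasing in $\kappa$ and convex in $\log\kappa$. We do not decide strict monotonicity.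
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The model}

Throughout, $|\cdot|$ is the $\ell^1$-norm on $\mathbb{Z}^d$ and $x\sim y$ means $|x-y|=1$. Let $\kappa\in[0,\infty)$ and $\gamma\in(0,\infty)$. The parabolic Anderson model with time-dependent potential $\xi$ is the equation
\begin{equation}\label{eq:pam}
\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\gamma\,\xi(x,t)\,u(x,t),\qquad u(x,0)=1,\qquad x\in\mathbb{Z}^d,\ t\ge0,
\end{equation}
where $\Delta f(x)=\sum_{y\sim x}[f(y)-f(x)]$. One may read $u$ as the mean density of a reactant whose particles diffuse with constant $\kappa$ and duplicate at rate $\gamma$ while they sit on a site where the catalyst $\xi$ is present.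

Our catalyst is the \emph{symmetric voter model}, with values in $\{0,1\}^{\mathbb{Z}^d}$. It is driven by the transition kernel $q(x,y)=q(0,y-x)$ of an irreducible symmetric random walk on $\mathbb{Z}^d$: each site $x$ adopts the state of site $y$ at rate $q(x,y)$, so that $\xi(x)$ flips at rate $\sum_yq(x,y)\mathbf{1}\{\xi(y)\ne\xi(x)\}$. It starts either from the Bernoulli product measure $\nu_\rho$ with density $\rho\in(0,1)$ or from the equilibrium measure with density $\rho$. For $p\in\mathbb{N}$ the \emph{annealed Lyapunov exponents} are
\[
\lambda_p(\kappa)=\lim_{t\to\infty}\frac1{pt}\log\mathbb{E}\big(u(0,t)^p\big),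
\]
the expectation being over the voter model. The following facts are known.
\begin{itemize}
\item[(A)] For all $d\ge1$, $\kappa$, $\rho$, $\gamma$ and $p$ the limit exists, is finite, and is the same for both starting measures; $\kappa\mapsto\lambda_p(\kappa)$ is continuous on $[0,\infty)$.
\item[(B)] Let $q$ have finite variance. If $d\le4$, then $\lambda_p(\kappa)=\gamma$ for all $\kappa$. If $d\ge5$, then $\rho\gamma<\lambda_p(\kappa)<\gamma$ for all $\kappa$.
\item[(C)] If $q$ has finite variance and $d\ge5$, then $p\mapsto\lambda_p(0)$ is strictly increasing.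
\end{itemize}

By the Feynman--Kac formula \eqref{eq:FK} below, $\mathbb{E}(u(0,t)^p)$ is the exponential moment of $\gamma$ times the total time that $p$ independent random walkers spend on ones of the catalyst. The value $\gamma$ corresponds to walkers that always see a one, the value $\rho\gamma$ to walkers that see the average density, and the position of $\lambda_p$ between the two measures how cheaply catalyst and walkers can arrange to be together. By (B) the dependence on $\kappa$ is of interest only for $d\ge5$. The problem we address comes from \cite{GHM}.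

\begin{quote}
Let $d\ge5$ and let $q$ have finite variance. Is it true, for all $\rho\in(0,1)$, $\gamma\in(0,\infty)$ and $p\in\mathbb{N}$, that $\kappa\mapsto\lambda_p(\kappa)$ is strictly decreasing and convex on $[0,\infty)$ with $\lim_{\kappa\to\infty}\lambda_p(\kappa)=\rho\gamma$?
\end{quote}

One would guess yes. A faster walker samples more sites, so it is harder to keep it on ones, and a very fast walker should see the average $\rho$. Convexity is what a reversible catalyst gives. Put the model on a finite torus and let the catalyst be an irreducible finite Markov chain whose generator $L$ is symmetric with respect to its invariant law. Then $p\lambda_p(\kappa)$ is the top eigenvalue of the symmetric matrix $L+\kappa\sum_a\Delta_a+\gamma\sum_a\xi(x_a)$ acting on functions of $(\xi,x_1,\dots,x_p)$, and the Rayleigh--Ritz formula writes it as a supremum of nonincreasing affine functions of $\kappa$. The voter model offers no such symmetry: for the nearest-neighbor kernel, a one whose neighbors are all zero flips at rate $1$, the reverse flip has rate $0$, and detailed balance fails for every law that charges such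 a local configuration.

\subsection{Results}

The answer is no, because convexity fails.

\begin{theorem}\label{thm:nonconvex}
Let $q(x,y)=\frac1{2d}\mathbf{1}\{x\sim y\}$. Let $p\in\mathbb{N}$ and $0<\mu_1<\mu_2<\mu_3$, where $\mu_1=0$ is allowed if $p=1$, and put $\kappa_i=\mu_i/(2d)$. There is $d_*$, depending only on $\mu_1,\mu_2,\mu_3$, such that for every $d\ge d_*$ there are $\gamma_0<\infty$ and $\rho_0<1$ such that for all $\gamma\ge\gamma_0$ and $\rho\in[\rho_0,1)$,
\[
\lambda_p(\kappa_2)>\frac{\mu_3-\mu_2}{\mu_3-\mu_1}\,\lambda_p(\kappa_1)+\frac{\mu_2-\mu_1}{\mu_3-\mu_1}\,\lambda_p(\kappa_3).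
\]
In particular, $\lambda_p$ is not convex.
\end{theorem}

The assertion about the limit is true in full generality, and a weaker form of convexity survives.

\begin{theorem}\label{thm:limit}
For all $d\ge5$, every irreducible symmetric kernel $q$ with finite variance and all $\rho,\gamma,p$, we have $\lim_{\kappa\to\infty}\lambda_p(\kappa)=\rho\gamma$.
\end{theorem}

\begin{theorem}\label{thm:logconvex}
In the setting of Theorem~\ref{thm:limit}, $F(\kappa)=\lambda_p(\kappa)+2d\kappa$ is nondecreasing in $\kappa$ and is a convex function of $\log\kappa$ on $(0,\infty)$.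
\end{theorem}

We do not decide strict monotonicity in general. The statement in question is a conjunction claimed for all admissible parameters, so Theorem~\ref{thm:nonconvex} disproves it, for every $p$.

\subsection{The idea behind Theorem~\ref{thm:nonconvex}}

Write
\[
\varepsilon=1-\rho,\qquad D=2d,\qquad \mu=D\kappa ,
\]
so that $\mu$ is the total jump rate of a walker, to be compared with the rate $1$ at which a site of the voter model is updated. Take $p=1$. If $\gamma$ is large, a visit to a zero is heavily penalized, and $\mathbb{E}u(0,t)$ is close to $e^{\gamma t}$ times the probability that the walker sees only ones. By the duality of the voter model with coalescing random walks, this probability is $\mathbb{E}\rho^{N_t}$, where $N_t$ is the number of distinct ancestors at time $0$ of the space-time points on the path of the walker. If $\varepsilon$ is small, $\mathbb{E}\rho^{N_t}$ should be close to $\exp(-\varepsilon\mathbb{E}N_t)$ on the exponential scale. So we expect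
\[
\lambda_p(\kappa)\approx\gamma-\varepsilon\,n(\mu),\qquad n(\mu)=\lim_{t\to\infty}\mathbb{E}N_t/t,
\]
and convexity of $\lambda_p$ would force concavity of $n$.

A new lineage is created whenever the site under the walker is updated or the walker moves, at total rate $1+\mu$. In very high dimension lineages hardly ever coalesce and $n(\mu)\to1+\mu$. The limit is affine, on the border between convex and concave, and the corrections decide. The correction of order $D^{-1}$ is again affine. At order $D^{-2}$ the term $4/(3D^2(2+\mu))$ appears, which is strictly convex.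

Section~\ref{sec:tools} collects the tools and proves Theorem~\ref{thm:logconvex}. Section~\ref{sec:source} expresses $n$ through a hitting probability and computes the first order by hand; Section~\ref{sec:expansion} carries out the expansion to second order. Section~\ref{sec:dense} proves the approximation of $\lambda_p$ and deduces Theorem~\ref{thm:nonconvex}. Section~\ref{sec:fast} proves Theorem~\ref{thm:limit}.

\section{Walkers and lineages}\label{sec:tools}

In this section $q$ is any irreducible symmetric kernel. A \emph{rate-$1$ walk} moves at the rings of a rate-$1$ Poisson clock by i.i.d.\ steps of law $q(0,\cdot)$; if $q(0,0)>0$, a ring with step $0$ still counts as a jump. The letters $C,c$ denote positive constants that may change from line to line. By (A) we start the voter model from $\nu_\rho$ and take the limit defining $\lambda_p$ along any convenient sequence of times. We use two textbook facts about a Poisson process $J$ of rate $1$ on $[0,\infty)$ and a bounded integrable function $f\ge0$: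
\begin{equation}\label{eq:campbell}
\mathbb{E}\exp\Big(\int f\,dJ\Big)=\exp\Big(\int_0^\infty(e^{f(u)}-1)\,du\Big),
\end{equation}
and under the law with density proportional to $\exp(\int f\,dJ)$, the process $J$ is Poisson with intensity $e^{f(u)}du$.

\subsection{The Feynman--Kac formula}

Let $X^1,\dots,X^p$ be independent random walks from $0$ with generator $\kappa\Delta$, independent of $\xi$; we call them \emph{walkers}. Each jumps to each of its $D$ neighbors at rate $\kappa$. The Feynman--Kac formula for \eqref{eq:pam} gives
\begin{equation}\label{eq:FK}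
\mathbb{E}\big(u(0,t)^p\big)=\mathbb{E}\exp\Big(\gamma\sum_{a=1}^p\int_0^t\xi(X^a_s,t-s)\,ds\Big).
\end{equation}
This formula alone yields Theorem~\ref{thm:logconvex}.

\begin{proof}[Proof of Theorem~\ref{thm:logconvex}]
The probability that the $p$ walkers make exactly $j$ jumps in $[0,t]$, at times in $ds_1\cdots ds_j$ and with a prescribed walker and direction for each jump, is $e^{-2d\kappa pt}\kappa^j\,ds_1\cdots ds_j$. Hence
\[
e^{2d\kappa pt}\,\mathbb{E}\big(u(0,t)^p\big)=\sum_{j\ge0}c_j(t)\,\kappa^j ,
\]
where $c_j(t)\ge0$ is the sum over walkers and directions and the integral over jump times of the expectation over $\xi$ of the exponential in \eqref{eq:FK}; it does not depend on $\kappa$. The series is nondecreasing in $\kappa$. By H\"older's inequality,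
$\sum_jc_j\kappa_0^{(1-b)j}\kappa_1^{bj}\le(\sum_jc_j\kappa_0^j)^{1-b}(\sum_jc_j\kappa_1^j)^{b}$ for $b\in[0,1]$, so its logarithm is convex in $\log\kappa$. Divide the logarithm by $pt$ and let $t\to\infty$; both properties pass to the limit $F(\kappa)$.
\end{proof}

Our upper bounds replace the time integral by a sum over a grid, so that only finitely many space-time points are involved. Let $t=L\eta$ with $L\in\mathbb{N}$, and let $(g_s)$ be a bounded process. Since $\int_0^tg_s\,ds=\frac1\eta\int_0^\eta\big[\eta\sum_{i<L}g_{i\eta+\beta}\big]d\beta$, Jensen's inequality for the average over $\beta$ gives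
\begin{equation}\label{eq:grid}
\mathbb{E}\exp\Big(\int_0^tg_s\,ds\Big)\le\sup_{\beta\in[0,\eta)}\mathbb{E}\exp\Big(\eta\sum_{i=0}^{L-1}g_{i\eta+\beta}\Big).
\end{equation}

\subsection{Duality}

Construct the voter model from independent Poisson processes of arrows: at rate $q(x,y)$ an arrow makes $x$ copy the state of $y$. Fix $t$ and call $s$ the \emph{dual time} of the voter time $t-s$; this is also the time of the walkers in \eqref{eq:FK}. To find $\xi(x,t-s)$, start a \emph{lineage} at $(x,s)$ and let it run in dual time, moving from $x'$ to $y$ at each arrow by which $x'$ copies $y$. Then $\xi(x,t-s)$ is the value of $\xi(\cdot,0)$ at the position of the lineage at dual time $t$. A Poisson process read backward is again a Poisson process, so the lineages form a \emph{coalescing system}: lineages at distinct sites jump independently as rate-$1$ walks, and lineages at the same site move together. Any subfamily of a coalescing system is again a coalescing system, and we let lineages run for all dual times. Under $\nu_\rho$, the lineages that are at distinct sites at dual time $t$ carry i.i.d.\ Bernoulli$(\rho)$ values,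 independent of the arrows.

Two paths \emph{meet} if they are at the same site at a time at which both have started. For finitely many starting points, the classes of lineages that have met can only merge once all have started; so there are \emph{eventual classes}, and at every time after the last start there are at least as many classes as eventually.

\subsection{Meeting probabilities}

\begin{lemma}\label{lem:heat}
Let $X$ be a walker and $W$ an independent rate-$1$ walk, both from $0$. There is $C_0$, depending only on $d$ and $q$, such that for all $\kappa,v,u\ge0$,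
\[
\sup_x\mathbb{P}(X_v+W_u=x)\le C_0(1+\kappa v+u)^{-d/2}.
\]
\end{lemma}

\begin{proof}
Let $\varphi(\theta)=2\sum_i(1-\cos\theta_i)$ and $\omega(\theta)=\sum_yq(0,y)(1-\cos\theta\cdot y)$. By symmetry, the characteristic function of $X_v+W_u$ is $e^{-\kappa v\varphi-u\omega}$, and by Fourier inversion every atom is at most $(2\pi)^{-d}\int_{[-\pi,\pi]^d}e^{-\kappa v\varphi-u\omega}d\theta$. If $\omega(\theta)=0$, then $\theta\cdot y\in2\pi\mathbb{Z}$ on the support of $q(0,\cdot)$, which generates $\mathbb{Z}^d$ by irreducibility; so $\theta\in2\pi\mathbb{Z}^d$. Near $0$, keep finitely many $y$ in the support that span $\mathbb{R}^d$ and use $1-\cos z\ge2z^2/\pi^2$ for $|z|\le\pi$. Together with continuity this gives $\omega(\theta)\ge c\|\theta\|^2$ on $[-\pi,\pi]^d$, with $\|\cdot\|$ the Euclidean norm, and the same holds for $\varphi$. The integral is therefore at most $\min\{1,C(\kappa v+u)^{-d/2}\}$.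
\end{proof}

A bound on atoms at fixed times becomes a bound on the probability of ever meeting a given path by counting the ways in which a coincidence can begin.

\begin{lemma}\label{lem:meet}
Let $W$ start at time $s$ from a random point and jump, at the points of a Poisson process with deterministic intensity $r(u)\le b$, by i.i.d.\ steps of law $q(0,\cdot)$, starting point, clock and steps being independent. Suppose $\sup_x\mathbb{P}(W_u=x)\le Q(u-s)$ for $u\ge s$. Let $g$ be a deterministic step path on $[s',\infty)$, $s'\ge s$, and $J$ a counting measure that charges all jump times of $g$. Then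
\[
\mathbb{P}(W\text{ meets }g)\le Q(s'-s)+\int_{s'}^\infty Q(u-s)\,(dJ_u+b\,du).
\]
\end{lemma}

\begin{proof}
The first meeting time is $s'$, or a jump time of $g$, or a jump time of $W$. At a fixed time $u$ we have $\mathbb{P}(W_u=g_u)\le Q(u-s)$, which covers the first two cases. The expected number of jumps of $W$ that land on $g$ is $\int_{s'}^\infty r(u)\sum_yq(0,y)\mathbb{P}(W_u=g_u-y)\,du\le b\int_{s'}^\infty Q(u-s)\,du$.
\end{proof}

\subsection{The priority construction}

Upper bounds on $\lambda_p$ need lower bounds on the number of classes of a large coalescing system, with enough independence to control exponential moments. We cut the starting points into groups, let each group evolve independently, and reassemble the whole system by giving priority to groups with higher index.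

Let finitely many space-time points be split into groups $1,\dots,K$. Let $\mathcal{S}_1,\dots,\mathcal{S}_K$ be independent, $\mathcal{S}_k$ being the coalescing system started from the points of group $k$. Define \emph{true lineages} from $k=K$ downward: the lineage of a point of group $k$ follows its path in $\mathcal{S}_k$ until the first time it is at the same site as a true lineage of a group $k'>k$; then it \emph{switches} and follows that true lineage forever. Let $V_k$ be the number of eventual classes of $\mathcal{S}_k$, and $I_k$ the number of points of group $k$ whose path in $\mathcal{S}_k$ meets a path of some $\mathcal{S}_{k'}$ with $k'>k$.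

\begin{lemma}\label{lem:priority}
The true lineages form the coalescing system started from all points, and
\begin{equation}\label{eq:count}
\#\{\text{eventual classes of true lineages}\}\ge\sum_{k=1}^K(V_k-I_k)^+ .
\end{equation}
\end{lemma}

\begin{proof}
Consider the true lineages at a site $x$ at some time, and let $k$ be the highest group among them. An unswitched lineage at $x$ belongs to group $k$, since otherwise it would be at the site of a lineage of a higher group. A switched lineage at $x$ follows a lineage of a higher group, which is also at $x$; iterating, it follows an unswitched one. The unswitched lineages at $x$ are paths of $\mathcal{S}_k$ at the same site, so they have coalesced in $\mathcal{S}_k$. Thus all true lineages at $x$ move with the occupied site $x$ of $\mathcal{S}_k$. (Applied to the groups above a given one, this also shows that it does not matter which lineage is chosen at a switch.) In the Markov process $(\mathcal{S}_1,\dots,\mathcal{S}_K)$ every pair consisting of an index $k$ and an occupied site of $\mathcal{S}_k$ jumps at rate $1$ with kernel $q$, independently of the other pairs,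 and distinct sites use distinct pairs. So, given the whole past, the jump rates of the true lineages are those of the coalescing system, and this determines their law.

The same argument shows that a true lineage of group $k'$ is always located on a started path of some $\mathcal{S}_{k''}$, $k''\ge k'$. Call an eventual class of $\mathcal{S}_k$ \emph{free} if none of its members is counted in $I_k$; at least $(V_k-I_k)^+$ classes are free. A member of a free class never switches. Two free classes of the same group never meet, being different eventual classes of $\mathcal{S}_k$, and two free classes of groups $k<k'$ never meet because the first is free. Hence different free classes lie in different true classes.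
\end{proof}

\section{The lineages emitted by one walker}\label{sec:source}

In Sections~\ref{sec:source}--\ref{sec:dense}, $q$ is the nearest-neighbor kernel, so a rate-$1$ walk is a simple random walk. Let $X$ be a walker, with total jump rate $\mu$, and let $Z_t$ be the set of positions at dual time $t$ of the lineages started at the points $(X_s,s)$, $0\le s\le t$. Put $N_t=|Z_t|$. The site $X_t$ always belongs to $Z_t$; the particle there is the \emph{source}. The pair $(X,Z)$ is a Markov process:
\begin{itemize}
\item the particles other than the source perform rate-$1$ walks and coalesce, with each other and with the source;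
\item at rate $1$ the source particle jumps to a uniform neighbor of $X$ and a new source appears at $X$ (\emph{voter emission});
\item at rate $\mu$ the walker jumps to a uniform neighbor, where a new source appears, and the old source particle is left behind (\emph{walker emission}).
\end{itemize}
Emissions occur at the times $\sigma_1<\sigma_2<\cdots$ of a Poisson process of rate $1+\mu$. See Figure~\ref{fig:source}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (0.2,0) -- (0.2,4.4) node[above] {dual time};
\draw[dotted] (0.2,4) node[left] {$t$} -- (4.6,4);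
\draw[line width=1.8pt] (2,0) node[below] {$X_0$} -- (2,1.6) -- (3,1.6) -- (3,4);
\draw (2,0.8) -- (1,0.8) -- (1,2.4) -- (2,2.4);
\draw (2,1.6) -- (2,3.2) -- (1,3.2) -- (1,4);
\draw (3,2.8) -- (4,2.8) -- (4,4);
\fill (1,4) circle (2pt) (3,4) circle (2pt) (4,4) circle (2pt);
\node at (2,2.4) {$\times$};
\node[right] at (2,0.8) {$\sigma_1$};
\node[right] at (3,1.6) {$\sigma_2$};
\node[left] at (3,2.8) {$\sigma_3$};
\end{tikzpicture}
\caption{Dual lineages (thin) emitted by a walker $X$ (thick), with space drawn horizontally. At $\sigma_1$ and $\sigma_3$ the lineage under the walker jumps away (voter emission); at $\sigma_2$ the walker jumps and leaves the lineage behind (walker emission). The particle emitted at $\sigma_1$ meets the younger one emitted at $\sigma_2$ and is removed ($\times$). At time $t$ there are $N_t=1+3-1=3$ distinct lineages.}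
\label{fig:source}
\end{figure}

To count survivors we must decide which of two coalescing particles disappears. The useful convention is to remove the \emph{older} one, the source counting as youngest, because then the fate of a particle depends only on what happens after its emission. With this convention $N_t$ equals $1$ plus the number of emissions in $(0,t]$ that have not been removed by time $t$.

Just after an emission of either type at time $\sigma$, the emitted particle $U$ sits at a uniform neighbor of the source. The lineages started after $\sigma$ form a fresh copy of $(X,Z)$ started from the source alone. The particle $U$ is not affected by older particles; it performs an independent rate-$1$ walk until it meets the younger system, at which moment it is removed. So consider the \emph{tagged system} $(U,X,Z)$ with $Z_0=\{X_0\}$ and $U_0$ a uniform neighbor of $X_0$, and let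
\[
\tau=\inf\{s:U_s\in Z_s\},\qquad h=h(\mu,d)=\mathbb{P}(\tau<\infty).
\]
The strong Markov property at each $\sigma_i$ gives $\mathbb{E}N_t=1+(1+\mu)\int_0^t\mathbb{P}(\tau>t-\sigma)\,d\sigma$, and therefore
\begin{equation}\label{eq:n}
n(\mu):=\lim_{t\to\infty}\frac{\mathbb{E}N_t}{t}=(1+\mu)(1-h).
\end{equation}

\subsection*{First order in $1/D$}

Before the exact computation, here is the leading term of $h$ by hand. For large $D$ a jump goes along a new axis, and so increases all distances, except with probability of order $1/D$; to hit from distance two, two prescribed directions are needed. To first order only two phases matter.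

\emph{$U$ is adjacent to the source.} This lasts until $U$ or $X$ jumps, a time of mean $\frac1{1+\mu}$. Meanwhile $U$ is removed at rate $\frac{2+\mu}D$: it jumps onto $X$, or a voter emission lands on it, or $X$ jumps onto it.

\emph{$U$ is adjacent to the particle left behind.} With probability $\frac\mu{1+\mu}$ the first phase is ended by $X$, which leaves a particle $y$ at its old position. The adjacency lasts until $U$ or $y$ jumps, a time of mean $\frac12$, and $U$ is removed at rate $\frac2D$.

Adding up,
\[
h\approx\frac1D\Big[\frac{2+\mu}{1+\mu}+\frac{\mu}{1+\mu}\Big]=\frac2D ,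
\]
and $n(\mu)\approx(1+\mu)(1-2/D)$ is still affine. A denominator $1+\mu$ can never produce curvature of the kind we look for, since \eqref{eq:n} multiplies by $1+\mu$. Other denominators come from phases in which three objects, one of them the walker, must all stay put; these have mean duration $\frac1{2+\mu}$ and enter at the next order.

\section{The expansion of $n$ to second order}\label{sec:expansion}

\begin{proposition}\label{prop:expansion}
For each fixed $\mu\ge0$, as $D=2d\to\infty$,
\[
n(\mu)=(1+\mu)\Big(1-\frac2D\Big)-\frac1{D^2}\Big[\frac{17}3+\frac{16}3\mu-\frac4{3(2+\mu)}\Big]+o(D^{-2}).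
\]
\end{proposition}

The plan is to derive an exact identity $Dh=2+D^{-1}[\cdots]$ whose bracket consists of mean occupation times of local configurations around $U$. These are needed only to leading order, where no two jumps share an axis and everything is a function of Poisson clocks. The exchange of $D\to\infty$ with the time integral needs a decay bound uniform in the dimension, which we prove first.

\subsection{Occupation times}

Fix $\mu$. Let $Z^\circ=Z\setminus\{X\}$ and $\Phi=\#\{y\in Z^\circ:y\sim U\}$. For $x\in\mathbb{Z}^d$ let $\chi(x)$ be the number of common neighbors of $0$ and $x$ if $|x|=2$, and $\chi(x)=0$ otherwise; thus $\chi(x)=2$ for $x=\pm e_i\pm e_j$ with $i\ne j$ and $\chi(x)=1$ for $x=\pm2e_i$. For a function $f$ of the state write $\langle f\rangle=\mathbb{E}\int_0^\tau f_s\,ds$. Define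
\begin{align*}
A_0&=\langle\mathbf{1}\{U\sim X\}\rangle, & A_1&=\langle\Phi\rangle,\\
B_0&=\langle\chi(U-X)\rangle, & B_1&=\Big\langle\sum_{y\in Z^\circ}\chi(U-y)\Big\rangle,\\
R_1&=\langle\mathbf{1}\{U\sim X\}\Phi\rangle, & R_2&=\langle\Phi(\Phi-1)\rangle,
\end{align*}
and, for the three kinds of occupied chains of length two that start at $U$,
\begin{align*}
\Gamma_1&=\langle\#\{z\in Z^\circ:U\sim z\sim X\}\rangle,\qquad
\Gamma_2=\langle\#\{y\in Z^\circ:U\sim X\sim y\}\rangle,\\
\Gamma_3&=\langle\#\{(z,y)\in(Z^\circ)^2:U\sim z\sim y\}\rangle .
\end{align*}
Before $\tau$ the two ends of a chain are distinct, hence at distance $2$.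

We realize the tagged system with independent walks. The $i$-th emission starts an independent rate-$1$ walk $Y^i$, which is run forever but ignored once it has met $X$ or a younger walk that is not ignored; $Z^\circ$ is the set of positions of the walks not ignored. Also $U$ is run forever. The randomness consists of \emph{clocks} (of $U$, of $X$, of the voter emissions, of the $Y^i$), whose law does not depend on $D$, and of independent i.i.d.\ uniform unit vectors, the \emph{directions}: one for $U_0-X_0$, one for each voter emission and one for each jump. Let $j_U(s),j_X(s),j_i(s)$ be the numbers of jumps of $U,X,Y^i$ up to time $s$, let $v_i=1$ if the $i$-th emission is a voter emission and $v_i=0$ otherwise, and let $L_s$ be the number of emissions up to time $s$. The displacement at time $s$ between two of the objects $U,X,Y^i$ is a signed sum of $M$ distinct directions, where the \emph{separation} $M$ is a function of the clocks: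
\begin{equation}\label{eq:sep}
\begin{aligned}
M_s(U,X)&=1+j_U(s)+j_X(s),\\
M_s(U,Y^i)&=1+j_U(s)+j_X(\sigma_i-)+v_i+j_i(s),\\
M_s(X,Y^i)&=j_X(s)-j_X(\sigma_i-)+v_i+j_i(s),\\
M_s(Y^i,Y^l)&=j_X(\sigma_l-)-j_X(\sigma_i-)+v_i+v_l+j_i(s)+j_l(s)\qquad(i<l).
\end{aligned}
\end{equation}
Each separation is at least $1$: in the last two lines, if $v_i=0$ then $X$ jumps at $\sigma_i$. Given the clocks, the displacement has the law of $S_M$, where $(S_m)$ is discrete-time simple random walk on $\mathbb{Z}^d$.

\subsection{Decay uniform in the dimension}

\begin{lemma}\label{lem:decay}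
There is $C=C(\mu)$ such that for all $d\ge20$ and $s\ge0$, each integrand $f$ in the definitions of $A_i,B_i,R_i,\Gamma_i$ satisfies $\mathbb{E}[f_s\mathbf{1}\{s<\tau\}]\le C(1+s)^{-3}$.
\end{lemma}

\begin{proof}
We first show that, with $C$ independent of $d\ge20$,
\begin{equation}\label{eq:Sm}
\mathbb{P}(|S_m|\le2)\le Cm^{-5},\qquad m\ge1.
\end{equation}
The difficulty is that the ball of radius $2$ has $1+D+D^2/2\le3D^2$ points, so a factor $D^{-2}$ and the decay in $m$ must be extracted together. Let $\mathcal{Y}_d=\frac1d\sum_{i\le d}\cos\theta_i$ with $\theta_i$ i.i.d.\ uniform on $[-\pi,\pi]$. By Fourier inversion $\sup_x\mathbb{P}(S_m=x)\le\mathbb{E}|\mathcal{Y}_d|^m$, and for $m\ge5$ the Cauchy--Schwarz inequality gives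
\[
\mathbb{E}|\mathcal{Y}_d|^m\le\big(\mathbb{E}\mathcal{Y}_d^8\big)^{1/2}\big(\mathbb{E}|\mathcal{Y}_d|^{2m-8}\big)^{1/2}.
\]
In the expansion of $\mathbb{E}(\sum_i\cos\theta_i)^8$ a term vanishes unless every index that occurs occurs at least twice, because the variables are centered; so at most $Cd^4$ terms survive, and $\mathbb{E}\mathcal{Y}_d^8\le Cd^{-4}$. For the second factor, $\mathcal{Y}_d$ is the average over all $20$-element subsets of $\{1,\dots,d\}$ of the subset averages, each distributed as $\mathcal{Y}_{20}$; by Jensen's inequality $\mathbb{E}|\mathcal{Y}_d|^r\le\mathbb{E}|\mathcal{Y}_{20}|^r$ for $r\ge1$. On the $20$-dimensional torus $|\mathcal{Y}_{20}|=1$ only at $0$ and $(\pi,\dots,\pi)$, and $1-|\mathcal{Y}_{20}|$ is at least $c$ times the squared distance to these two points; a Gaussian integral gives $\mathbb{E}|\mathcal{Y}_{20}|^r\le Cr^{-10}$. Since $2m-8\ge\frac25m$ for $m\ge5$, we get $3D^2\mathbb{E}|\mathcal{Y}_d|^m\le Cm^{-5}$ for $m\ge5$. For $m\le4$, \eqref{eq:Sm} is trivial.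

Let $\mathcal{N}_s=\#\{i\le L_s:|Y^i_s-U_s|\le2\}$. For $s<\tau$ each integrand is at most $2\cdot\mathbf{1}\{|X_s-U_s|\le2\}+2\mathcal{N}_s^2$, since it involves only particles within distance $2$ of $U$, $\chi\le2$, and $\mathcal{N}_s\le\mathcal{N}_s^2$. By \eqref{eq:sep}, all separations from $U$ are at least $1+j_U(s)$, and $j_U(s)$ is Poisson with mean $s$ and independent of $L_s$. From $(k+1)\cdots(k+5)\le120(k+1)^5$ and $\mathbb{E}[(j+1)\cdots(j+5)]^{-1}\le s^{-5}$ for $j$ Poisson with mean $s$, we get $\mathbb{E}(1+j_U(s))^{-5}\le C(1+s)^{-5}$. Conditioning on the clocks and using $\mathcal{N}_s^2\le L_s\mathcal{N}_s$ and \eqref{eq:Sm},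
\[
\mathbb{E}\mathcal{N}_s^2\le C\,\mathbb{E}[L_s^2]\;\mathbb{E}(1+j_U(s))^{-5}\le C(1+s)^{-3},
\]
and in the same way $\mathbb{P}(|X_s-U_s|\le2)\le C(1+s)^{-5}$.
\end{proof}

\subsection{An exact identity}

\begin{lemma}\label{lem:identity}
For $d\ge20$,
\[
Dh=2+\frac1D\Big[(3+2\mu)B_0+2B_1-(2+\mu)A_0-(3+\mu)\Gamma_1-2\Gamma_2-2\Gamma_3-(3+\mu)R_1-R_2\Big].
\]
\end{lemma}

\begin{proof}
We use Dynkin's formula $\mathbb{E}f_t-\mathbb{E}f_0=\mathbb{E}\int_0^t(\mathcal{L}f)_s\,ds$, where $\mathcal{L}f$ is the sum over all possible jumps of rate times change of $f$. It applies to the three functions below for finite $t$: the total jump rate is at most $2+\mu+L_s$, the functions and their jumps are bounded by a constant times $1+L_s$, and $\mathbb{E}\int_0^t(2+\mu+L_s)(1+L_s)\,ds<\infty$ because $L_s$ is Poisson. By Lemma~\ref{lem:decay} we may let $t\to\infty$: all brackets are finite, and for the second and third function $\mathbb{E}f_t\to0$. We use repeatedly that a jump changes the distance to a fixed point by $\pm1$.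

\emph{The function $\mathbf{1}\{\tau\le s\}$.} The particle $U$ jumps onto $Z$ at rate $\frac1D(\mathbf{1}\{U\sim X\}+\Phi)$; a voter emission or a jump of $X$ lands on $U$ at rate $\frac{1+\mu}D\mathbf{1}\{U\sim X\}$; a particle of $Z^\circ$ jumps onto $U$ at rate $\frac1D\Phi$. Hence
\begin{equation}\label{eq:h}
Dh=(2+\mu)A_0+2A_1 .
\end{equation}

\emph{The function $\mathbf{1}\{U\sim X,\,s<\tau\}$}, with initial value $1$. It drops from $1$ to $0$ at any jump of $U$ or $X$ (rate $1+\mu$), at a voter emission onto $U$ (rate $\frac1D$) and at a jump of some $y\in Z^\circ$ onto $U$ (rate $\frac1D\Phi$). It rises from $0$ to $1$ only from $|U-X|=2$: either $X$ jumps to a common neighbor, occupied or not (rate $\frac\mu D\chi(U-X)$), or $U$ jumps to a common neighbor that is not in $Z^\circ$, since otherwise $U$ is removed (rate $\frac1D[\chi(U-X)-\#\{z\in Z^\circ:U\sim z\sim X\}]$). Hence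
\begin{equation}\label{eq:A0}
(1+\mu)A_0=1+\frac1D\big[(1+\mu)B_0-A_0-\Gamma_1-R_1\big].
\end{equation}

\emph{The function $\Phi\mathbf{1}\{s<\tau\}$}, with initial value $0$. For $y\in Z^\circ$ let $\chi^*(y)=\chi(U-y)-\#\{z\in Z:U\sim z\sim y\}$ be the number of empty common neighbors of $U$ and $y$; then $\langle\sum_y\chi^*(y)\rangle=B_1-\Gamma_2-\Gamma_3$, according to whether $z=X$ or $z\in Z^\circ$. There are four kinds of jumps.
\begin{itemize}
\item \emph{$U$ jumps.} All $\Phi$ adjacencies are lost. An adjacency to $y$ is gained if $U$ lands on an empty common neighbor; on an occupied one, $U$ is removed. Contribution: $-\Phi+\frac1D\sum_y\chi^*(y)$.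
\item \emph{Some $y\in Z^\circ$ jumps.} If $y\sim U$, its own adjacency is lost, and if it lands on $U$ the other $\Phi-1$ are lost as well; otherwise it lands at distance $2$ and no other neighbor of $U$ is affected. If $|y-U|=2$, an adjacency is gained if $y$ lands on an empty common neighbor; on an occupied one it coalesces and $\Phi$ is unchanged. Contribution: $-\Phi-\frac1D\Phi(\Phi-1)+\frac1D\sum_y\chi^*(y)$.
\item \emph{Voter emission.} If it lands on $U$, all adjacencies are lost. If it lands on a neighbor of $U$, which forces $|U-X|=2$, one adjacency is gained unless the site is already occupied. Contribution: $-\frac1D\mathbf{1}\{U\sim X\}\Phi+\frac1D[\chi(U-X)-\#\{z\in Z^\circ:U\sim z\sim X\}]$.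
\item \emph{$X$ jumps.} If it lands on $U$, all adjacencies are lost. Otherwise the particle left behind adds one adjacency if $U\sim X$, and one adjacency is lost if $X$ lands on a particle $z\sim U$, which is absorbed by the source. Contribution: $-\frac\mu D\mathbf{1}\{U\sim X\}\Phi+\mu(1-\frac1D)\mathbf{1}\{U\sim X\}-\frac\mu D\#\{z\in Z^\circ:U\sim z\sim X\}$.
\end{itemize}
The brackets of these contributions add up to $0$, that is,
\begin{equation}\label{eq:A1}
2A_1=\mu A_0+\frac1D\big[B_0+2B_1-\mu A_0-(1+\mu)\Gamma_1-2\Gamma_2-2\Gamma_3-(1+\mu)R_1-R_2\big].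
\end{equation}
Insert \eqref{eq:A1} into \eqref{eq:h}; the terms without $\frac1D$ give $2(1+\mu)A_0$, which we replace by twice \eqref{eq:A0}.
\end{proof}

\subsection{The limit of infinite dimension}

\begin{lemma}\label{lem:limits}
As $D\to\infty$, $R_1\to0$, $R_2\to0$ and
\begin{gather*}
A_0\to\frac1{1+\mu},\qquad B_0\to\frac2{1+\mu},\qquad B_1\to\frac{1+2\mu}{1+\mu},\\
\Gamma_1\to\frac{\mu}{(1+\mu)(2+\mu)},\qquad\Gamma_2\to\frac1{(1+\mu)(2+\mu)},\qquad\Gamma_3\to\frac{\mu}{3(2+\mu)} .
\end{gather*}
\end{lemma}

\begin{proof}
Fix $s$ and let $\Omega_s$ be the event that all directions used up to time $s$ have pairwise different axes. If the clocks call for $k$ directions, then $\mathbb{P}(\Omega_s\mid\text{clocks})\ge1-k^2/d\to1$. On $\Omega_s$, at every time up to $s$, the distance between two objects equals their separation, which is at least $1$. So nothing meets, $s<\tau$, $Z^\circ_s=\{Y^i_s:i\le L_s\}$, no displacement is of the form $\pm2e_i$, and each integrand equals the function of the clocks obtained by replacing distances by separations and $\chi$ by $2\cdot\mathbf{1}\{M=2\}$. All integrands are bounded by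 $C(1+L_s^2)$. Dominated convergence, first over the clocks for fixed $s$ and then over $s$ by Lemma~\ref{lem:decay}, shows that each bracket converges to its value in this clock model. We compute these values from \eqref{eq:sep}.

\emph{$A_0$ and $B_0$.} The separation $M(U,X)$ increases by $1$ at rate $1+\mu$, so it spends a mean time $\frac1{1+\mu}$ at the value $1$ and at the value $2$.

\emph{$R_1$ and $R_2$.} We have $M(U,y)=1$ only if $y$ was left behind by the first jump of $X$ and neither $U$ (since time $0$) nor $y$ has jumped. Call the particle left by a jump of $X$ while $M(U,X)=1$ the \emph{first-jump particle}; it exists with probability $\frac\mu{1+\mu}$. There is at most one, and after its birth $M(U,X)\ge2$. So both integrands vanish.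

\emph{$\Gamma_1$.} The middle particle is the first-jump particle, and the chain lasts from its birth until $U$, $z$ or $X$ jumps, a mean time $\frac1{2+\mu}$.

\emph{$\Gamma_2$.} Here $M(U,X)=1$, so $X$ has not jumped and $y$ is a voter emission made while $M(U,X)=1$. The mean number of these is $\frac1{1+\mu}$, and each chain lasts until $U$, $X$ or $y$ jumps, a mean time $\frac1{2+\mu}$.

\emph{$B_1$.} After its birth, $M(U,y)$ increases by $1$ at rate $2$, so $y$ spends a mean time $\frac12$ at separation $2$ if it is born at separation $1$ or $2$, and no time otherwise. Such births are the voter emissions while $M(U,X)=1$ (mean number $\frac1{1+\mu}$), the walker emissions while $M(U,X)=2$ (mean number $\frac\mu{1+\mu}$) and the first-jump particle (mean number $\frac\mu{1+\mu}$). With the factor $\chi=2$ the limit is $2\cdot\frac12\cdot\frac{1+2\mu}{1+\mu}$.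

\emph{$\Gamma_3$.} The middle particle $z$ is the first-jump particle, and $U$ and $z$ have not jumped. The end $y\neq z$ has $M(U,y)=2$, so it has not jumped either and is a voter emission made before the first jump of $X$, or the particle left by the second jump of $X$; in both cases $M(z,y)=1$. In the first case the chain is created when a jump of $X$ ends a chain $U\sim X\sim y$, in the second when a jump of $X$ ends a chain $U\sim z\sim X$. The mean number of chains created is therefore $\mu$ times the limit of $\Gamma_2+\Gamma_1$, namely $\frac{\mu}{2+\mu}$, and each lasts until $U$, $z$ or $y$ jumps, a mean time $\frac13$.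
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:expansion}]
Multiply the bracket in Lemma~\ref{lem:identity} by $1+\mu$ and pass to the limit. The three groups of terms give
\begin{align*}
(1+\mu)\big[(3+2\mu)B_0+2B_1-(2+\mu)A_0\big]&\to2(3+2\mu)+2(1+2\mu)-(2+\mu)=6+7\mu,\\
(1+\mu)\big[(3+\mu)\Gamma_1+2\Gamma_2\big]&\to\frac{\mu(3+\mu)+2}{2+\mu}=1+\mu,\\
2(1+\mu)\Gamma_3&\to\frac23\,\frac{\mu(1+\mu)}{2+\mu}=\frac23\Big(\mu-1+\frac2{2+\mu}\Big).
\end{align*}
The first minus the second and the third is $\frac{17}3+\frac{16}3\mu-\frac4{3(2+\mu)}$. Thus $(1+\mu)h$ equals $\frac{2(1+\mu)}D$ plus $D^{-2}$ times this expression plus $o(D^{-2})$, and \eqref{eq:n} concludes the proof.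
\end{proof}

The computation locates the curvature. The chains through the walker, $\Gamma_1$ and $\Gamma_2$, combine to an affine function. The non-affine term comes entirely from $\Gamma_3$: a particle $z$ next to $U$ blocks the site through which a second particle $y$ and $U$ would otherwise become neighbors.

Let $0\le\mu_1<\mu_2<\mu_3$ and $\alpha=\frac{\mu_3-\mu_2}{\mu_3-\mu_1}$, so that $\mu_2=\alpha\mu_1+(1-\alpha)\mu_3$. Affine terms cancel in the following combination, and Proposition~\ref{prop:expansion} at the three points gives
\begin{equation}\label{eq:gap}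
\delta_0:=\alpha n(\mu_1)+(1-\alpha)n(\mu_3)-n(\mu_2)=\frac4{3D^2}\,\frac{(\mu_2-\mu_1)(\mu_3-\mu_2)}{(2+\mu_1)(2+\mu_2)(2+\mu_3)}+o(D^{-2}).
\end{equation}
So there is $d_*\ge5$, depending only on the $\mu_i$, with $\delta_0>0$ for all $d\ge d_*$.

\section{A dense catalyst with strong coupling}\label{sec:dense}

\begin{proposition}\label{prop:dense}
Let $d\ge5$, let $q$ be the nearest-neighbor kernel and $\mu=2d\kappa$. Let $p\in\mathbb{N}$ and $\kappa>0$, or $p=1$ and $\kappa=0$.
\begin{itemize}
\item[(i)] For all $\gamma$ and $\rho$, $\ \lambda_p(\kappa)\ge\gamma-\log(1/\rho)\,n(\mu)$.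
\item[(ii)] For every $\delta>0$ there are $\gamma_0<\infty$ and $\rho_0<1$ such that $\lambda_p(\kappa)\le\gamma-(1-\rho)(n(\mu)-\delta)$ for all $\gamma\ge\gamma_0$ and $\rho\in[\rho_0,1)$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:nonconvex}, given Proposition~\ref{prop:dense}]
Let $d\ge d_*$, so that $\delta_0>0$ in \eqref{eq:gap}. Apply (ii) with $\delta=\delta_0/4$ at $\kappa_1$ and $\kappa_3$, taking the larger of the two values of $\gamma_0$ and of $\rho_0$, and apply (i) at $\kappa_2$:
\[
\alpha\lambda_p(\kappa_1)+(1-\alpha)\lambda_p(\kappa_3)-\lambda_p(\kappa_2)\le-\tfrac34\varepsilon\delta_0+\big(\log\tfrac1\rho-\varepsilon\big)n(\mu_2).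
\]
For $\varepsilon\le\frac12$ we have $\log\frac1\rho-\varepsilon=\sum_{j\ge2}\varepsilon^j/j\le\varepsilon^2$, so the right side is negative as soon as $\varepsilon n(\mu_2)<\frac34\delta_0$; increase $\rho_0$ accordingly. Since $\kappa_2=\alpha\kappa_1+(1-\alpha)\kappa_3$, the function $\lambda_p$ is not convex.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dense}(i)]
Restrict \eqref{eq:FK} to the event that all walkers see only ones. By duality this event has probability $\mathbb{E}\rho^{N_t^{(p)}}$, where $N_t^{(p)}$ is the number of distinct lineages at dual time $t$ from the $p$ paths, and $\mathbb{E}N_t^{(p)}\le p\mathbb{E}N_t$. Jensen's inequality gives $\mathbb{E}(u(0,t)^p)\ge e^{p\gamma t}\rho^{p\mathbb{E}N_t}$, and \eqref{eq:n} concludes.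
\end{proof}

\begin{remark}
For $p\ge2$ part (ii) needs $\kappa>0$. If $\kappa=0$, all walkers sit at $0$ and share their lineages, so the same argument gives $\lambda_p(0)\ge\gamma-p^{-1}\log(1/\rho)\,n(0)$. This contradicts the bound in (ii) for small $\delta$ and $\varepsilon$ whenever $n(0)>0$, which holds for large $d$ by Proposition~\ref{prop:expansion}.
\end{remark}

Part (ii) reverses Jensen's inequality up to an error $O(\varepsilon^2)$ in the exponent. If the number of lineages were a sum of independent bounded contributions, one per block of time, a Taylor expansion in $\varepsilon$ block by block would do this. But lineages from different blocks coalesce, at arbitrarily long range. We cut time into slabs of length $T$, make the slabs independent by the priority construction, and show that the coalescences between slabs cost only $O(\sqrt T)$ per slab, against a main term of order $T$.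

\begin{proof}[Proof of Proposition~\ref{prop:dense}(ii)]
Let $\eta\in(0,1]$, $T=m\eta$ and $t=KT$ with $m,K\in\mathbb{N}$; the limit defining $\lambda_p$ is taken along $K\to\infty$. In this proof $C$ depends only on $d,p,\kappa$.

\medskip\noindent\emph{Step 1: discretization.}
Write $\xi=1-\zeta$ in \eqref{eq:FK} and apply \eqref{eq:grid} to $g_s=-\gamma\sum_a\zeta(X^a_s,t-s)$. Fix the offset $\beta$, put $s_i=i\eta+\beta$, and let $N'$ be the number of classes at dual time $t$ of the lineages started at the $pmK$ points $(X^a_{s_i},s_i)$. Given the walkers and the lineages, a class of size $l\ge1$ contributes the factor $\rho+\varepsilon e^{-\gamma\eta l}\le1-\varepsilon'$, where $\varepsilon'=\varepsilon(1-e^{-\gamma\eta})$. Hence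
\begin{equation}\label{eq:step1}
\mathbb{E}\big(u(0,t)^p\big)\le e^{p\gamma t}\sup_\beta\mathbb{E}(1-\varepsilon')^{N'} .
\end{equation}

\medskip\noindent\emph{Step 2: slabs.}
Slab $k$, $1\le k\le K$, consists of the $pm$ points with $(k-1)m\le i<km$. Put $t_k=(k-1)T+\beta$, the first grid time of slab $k$, and write $s(j)$ for the time of a point $j$. Condition on $X=(X^1,\dots,X^p)$ and apply the priority construction with the slabs as groups. By Lemma~\ref{lem:priority}, $N'\ge\sum_k(V_k-I_k)^+$.

\medskip\noindent\emph{Step 3: interaction between slabs.}
Given $X$, a single path of $\mathcal{S}_k$ is a rate-$1$ walk, whose atoms at age $u$ are at most $Q(u)=C_0(1+u)^{-d/2}$ by Lemma~\ref{lem:heat}. Let $J^j$ be the jump process of the path of point $j$ in the system of its slab; given $X$ it is Poisson of rate $1$. Lemma~\ref{lem:meet}, applied to each pair of points, gives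
\begin{equation}\label{eq:Ik}
\mathbb{E}\big[I_k\,\big|\,X,(\mathcal{S}_{k'})_{k'>k}\big]\le\sum_{k'>k}H_{k,k'},
\end{equation}
\[
H_{k,k'}=\sum_{j\in\text{slab }k}\ \sum_{j'\in\text{slab }k'}\Big[Q(s(j')-s(j))+\int_{s(j')}^\infty Q(u-s(j))\,(dJ^{j'}_u+du)\Big].
\]
The variable $H_{k,k'}$ is a function of $\mathcal{S}_{k'}$, the \emph{later} system, so we sum over the earlier slabs. Since $Q$ is decreasing, for $u\ge t_{k'}$,
\[
\sum_{k<k'}\sum_{j\in\text{slab }k}Q(u-s(j))\le p\sum_{l\ge1}Q(u-t_{k'}+l\eta)\le f(u-t_{k'}),
\]
where $f(v)=\frac p\eta\int_v^\infty Q=\frac C\eta(1+v)^{1-d/2}$. Therefore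
\[
\sum_{k<k'}H_{k,k'}\le H^*_{k'}:=\sum_{j'\in\text{slab }k'}\Big[f(s(j')-t_{k'})+\int_{s(j')}^\infty f(u-t_{k'})\,(dJ^{j'}_u+du)\Big].
\]
Here $d\ge5$ enters: $f$ is integrable, with $\int_v^\infty f\le\frac C\eta(1+v)^{2-d/2}\le\frac C\eta(1+v)^{-1/2}$. The mean $\bar H=\mathbb{E}[H^*_k\mid X]$ depends neither on $k$ nor on $X$, and
\begin{equation}\label{eq:Hbar}
\bar H\le\frac C\eta\sum_{i=0}^{m-1}(1+i\eta)^{-1/2}\le\frac C\eta\Big(1+\frac1\eta\int_0^T\frac{dv}{\sqrt{1+v}}\Big)\le C\eta^{-2}(1+T^{1/2}).
\end{equation}
We also need exponential moments. As $f$ and $\int f$ are bounded by $C/\eta$, we have $H_k^*\le2pmC/\eta+\sum_j\int f(u-t_k)\,dJ^j_u$. The processes $J^j$ of one slab are dependent, but H\"older's inequality over the $pm$ points and \eqref{eq:campbell} give, for $b>0$,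
\[
\mathbb{E}\Big[\exp\Big(b\sum_j\int f(u-t_k)\,dJ^j_u\Big)\Big|X\Big]\le\exp\Big(\int_0^\infty(e^{bpmf(v)}-1)\,dv\Big)<\infty .
\]
So there is $M_2<\infty$, depending only on $d,p,\kappa,\eta,T$, with $\mathbb{E}[(pm+H_k^*)^2e^{pm+H_k^*}\mid X]\le M_2$ for all $k$.

\medskip\noindent\emph{Step 4: integrating out the slabs in order.}
The factor $(1-\varepsilon')^{(V_k-I_k)^+}$ depends on $\mathcal{S}_{k'}$, $k'\ge k$, so we integrate out $\mathcal{S}_1$ first. By \eqref{eq:Ik} this leaves a debt $\varepsilon'H_{1,k'}$ in the exponent, to be paid when $\mathcal{S}_{k'}$ is integrated out; the total debt of a slab is bounded by $\varepsilon'H^*$. Accordingly, let $v_k=\mathbb{E}[V_k\mid X]$ and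
\[
\Pi_r=\mathbb{E}\Big[\prod_{k\ge r}(1-\varepsilon')^{(V_k-I_k)^+}\exp\Big(\varepsilon'\sum_{k<r\le k'}H_{k,k'}\Big)\Big|X\Big],\qquad1\le r\le K+1,
\]
so that $\Pi_{K+1}=1$ and $\mathbb{E}[(1-\varepsilon')^{N'}\mid X]\le\Pi_1$. The factors in $\Pi_r$ that depend on $\mathcal{S}_r$ are bounded by $e^x$, where
\[
x=-\varepsilon'(V_r-I_r)+\varepsilon'\sum_{k<r}H_{k,r},\qquad|x|\le\varepsilon'(pm+H_r^*),
\]
because $V_r,I_r\in[0,pm]$. By $e^x\le1+x+x^2e^{|x|}$, $\varepsilon'\le1$, \eqref{eq:Ik} and the independence of $\mathcal{S}_r$ from the later systems given $X$,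
\begin{align*}
\mathbb{E}\big[e^x\,\big|\,X,(\mathcal{S}_{k'})_{k'>r}\big]&\le1-\varepsilon'\Big(v_r-\bar H-\sum_{k'>r}H_{r,k'}\Big)+\varepsilon'^2M_2\\
&\le\exp\Big(-\varepsilon'(v_r-\bar H)+\varepsilon'^2M_2\Big)\exp\Big(\varepsilon'\sum_{k'>r}H_{r,k'}\Big).
\end{align*}
The last factor completes the remaining sum over $k<r<k'$ to the sum over $k<r+1\le k'$. So $\Pi_r\le e^{-\varepsilon'(v_r-\bar H)+\varepsilon'^2M_2}\Pi_{r+1}$, and
\begin{equation}\label{eq:step4}
\mathbb{E}\big[(1-\varepsilon')^{N'}\,\big|\,X\big]\le\exp\Big(-\varepsilon'\sum_{k=1}^Kv_k+K\big(\varepsilon'\bar H+\varepsilon'^2M_2\big)\Big).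
\end{equation}

\medskip\noindent\emph{Step 5: the mean number of classes in a slab.}
Let $\mathcal{F}_u$ be generated by $X$ up to time $u$. We show that
\begin{equation}\label{eq:step5}
\mathbb{E}[v_k\mid\mathcal{F}_{t_k}]\ge pTn_\eta-C\eta^{-2}(1+T^{1/2}),\qquad n_\eta:=\frac{1-e^{-(1+\mu)\eta}}{(1+\mu)\eta}\,n(\mu).
\end{equation}
Realize $\mathcal{S}_k$ by a second priority construction, with the walkers as groups: given $X$, let $\mathcal{S}_k^a$, $1\le a\le p$, be independent coalescing systems started from the points of walker $a$ in slab $k$, with $V_k^a$ eventual classes. By \eqref{eq:count},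
\[
V_k\ge\sum_{a=1}^pV_k^a-\#\{\text{pairs of points of different walkers whose paths meet}\},
\]
and given $X$ the two paths of such a pair are independent rate-$1$ walks.

\emph{One walker.} Every eventual class of $\mathcal{S}_k^a$ has exactly one last point, so $V_k^a$ is the number of points whose lineage never meets that of a later point of the same walker and slab. For the point at time $s_i$ this event involves only the increments of $X^a$ after $s_i\ge t_k$ and the lineages. Given $\mathcal{F}_{t_k}$ it therefore has probability at least $\mathbb{P}(G)$, where $G$ is the event that, in the system of Section~\ref{sec:source}, the lineage from $(X_0,0)$ never meets the lineages from $(X_{l\eta},l\eta)$, $l\ge1$. The lineage from $(X_0,0)$ stays at the source until the first emission time $\sigma_1$, which is exponential with rate $1+\mu$, and is then the emitted particle. On $\{\sigma_1<\eta\}$ all other grid lineages belong to the younger system, which the emitted particle avoids forever with probability $1-h$, independently of $\sigma_1$. By \eqref{eq:n}, $\mathbb{P}(G)\ge(1-e^{-(1+\mu)\eta})(1-h)=\eta n_\eta$,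 so $\mathbb{E}[V_k^a\mid\mathcal{F}_{t_k}]\ge m\eta n_\eta=Tn_\eta$.

\emph{Two walkers.} This case occurs only for $p\ge2$, where $\kappa>0$. The walkers may be close at time $t_k$, but they separate. Take a point of walker $a$ at time $s$ and a point of walker $a'\ne a$ at time $s'=t_k+i\eta\ge s$. After $s'$ the difference of the two paths is a simple random walk of rate $2$. At time $s'+r$ it is the sum of $-(X^{a'}_{s'}-X^{a'}_{t_k})$, of the increment of this walk over $[s',s'+r]$, and of a term that is independent of both given $\mathcal{F}_{t_k}$. By Lemma~\ref{lem:heat} its atoms are at most $C_0(1+\kappa i\eta+2r)^{-d/2}$. Lemma~\ref{lem:meet} with $g\equiv0$ and $b=2$ bounds the meeting probability by $C(1+\kappa i\eta)^{1-d/2}\le C(1+i\eta)^{1-d/2}$, the last constant depending on $\kappa>0$. For given $i$ there are at most $p^2(i+1)\le p^2\eta^{-1}(1+i\eta)$ such pairs. The expected number of meeting pairs is thus at most $\frac C\eta\sum_{i<m}(1+i\eta)^{2-d/2}$, which is bounded as in \eqref{eq:Hbar}. This proves \eqref{eq:step5}.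

\medskip\noindent\emph{Step 6: conclusion.}
The variable $v_k$ is $\mathcal{F}_{t_{k+1}}$-measurable and lies in $[0,pm]$. From $e^{-y}\le1-y+y^2/2$ for $y\ge0$ and $1+y\le e^y$,
\[
\mathbb{E}\big[e^{-\varepsilon'v_k}\,\big|\,\mathcal{F}_{t_k}\big]\le\exp\big(-\varepsilon'\big[pTn_\eta-C\eta^{-2}(1+T^{1/2})\big]+\varepsilon'^2(pm)^2/2\big).
\]
Use this in the expectation of \eqref{eq:step4} successively for $k=K,K-1,\dots,1$, insert \eqref{eq:Hbar}, and divide the logarithm by $pt=pKT$. The bound is uniform in $\beta$ and $K$, so \eqref{eq:step1} gives
\[
\lambda_p(\kappa)\le\gamma-\varepsilon'\big[n_\eta-C\eta^{-2}(T^{-1}+T^{-1/2})\big]+\varepsilon'^2M_3,\qquad M_3=\frac{M_2+(pm)^2/2}{pT},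
\]
where $M_3$ depends on neither $\gamma$ nor $\rho$. Since $n_\eta\to n(\mu)$ as $\eta\to0$, we can choose $\eta$ small and then $T$ large so that the bracket is at least $n(\mu)-\delta/3$. Choose $\gamma_0$ with $e^{-\gamma_0\eta}|n(\mu)-\delta/3|\le\delta/3$, and $\rho_0$ with $(1-\rho_0)M_3\le\delta/3$. For $\gamma\ge\gamma_0$ and $\rho\ge\rho_0$, using $\varepsilon'=\varepsilon-\varepsilon e^{-\gamma\eta}\le\varepsilon$,
\[
\lambda_p(\kappa)\le\gamma-\varepsilon\big(n(\mu)-\tfrac\delta3\big)+\varepsilon\tfrac\delta3+\varepsilon\tfrac\delta3 .\qedhere
\]
\end{proof}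

The order of the choices shows the role of the two extreme parameters. The grid must be fine for $n_\eta$ to capture almost all emissions; $\gamma\eta$ must be large for a zero seen at a single grid point to be fully penalized; and $\varepsilon$ must be small to beat the second-order constant $M_3$.

\section{Fast walkers}\label{sec:fast}

We return to a general kernel $q$. For large $\kappa$, the walker moves far between two grid times, so the lineages started at the grid points rarely meet and the values seen are nearly i.i.d.\ Bernoulli$(\rho)$. The scheme of Step~4 above applies, with single points as groups, but now no small parameter $\varepsilon$ justifies a Taylor expansion: each meeting gains a factor of order one. The debt of a walk and the event that it meets a later walk both depend on its clock. We treat the product exactly, by absorbing the debt into a change of the law of the clock.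

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
By (B), $\lambda_p\ge\rho\gamma$. H\"older's inequality over the $p$ walkers in \eqref{eq:FK} bounds $\mathbb{E}(u(0,t)^p)$ by the same expression with one walker and coupling $p\gamma$; so $\lambda_p(\kappa)$ at coupling $\gamma$ is at most $\frac1p\lambda_1(\kappa)$ at coupling $p\gamma$. It suffices to show $\limsup_{\kappa\to\infty}\lambda_1(\kappa)\le\rho\gamma$ for every $\gamma$.

\medskip\noindent\emph{Reduction to meetings.}
Fix $\eta\in(0,1]$, $t=K\eta$, an offset $\beta$ and $s_i=i\eta+\beta$. By \eqref{eq:grid} we must bound $\mathbb{E}\exp(\gamma\eta\sum_{i<K}\xi(X_{s_i},t-s_i))$ uniformly in $\beta$. Apply the priority construction with the points $(X_{s_i},s_i)$, $0\le i<K$, as groups: $W^i$ are independent rate-$1$ walks started at these points, and $I_i$ is the indicator that $W^i$ meets some $W^{i'}$, $i'>i$. If $N'$ is the number of classes at dual time $t$, then $K-N'\le\sum_iI_i$ by \eqref{eq:count}. Put $\Lambda=e^{\gamma\eta}-1$ and $b=1+\rho\Lambda\ge1$. A class of size $l$ contributes the factor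
\[
(1-\rho)+\rho e^{\gamma\eta l}\le(1-\rho)e^{\gamma\eta(l-1)}+\rho e^{\gamma\eta l}=b\,e^{\gamma\eta(l-1)} .
\]
The product over the classes is at most $b^{N'}e^{\gamma\eta(K-N')}$, and since $e^{\gamma\eta I_i}=1+\Lambda I_i$,
\begin{equation}\label{eq:fast1}
\mathbb{E}\exp\Big(\gamma\eta\sum_{i<K}\xi(X_{s_i},t-s_i)\Big)\le b^K\,\mathbb{E}\prod_{i<K}(1+\Lambda I_i).
\end{equation}

\medskip\noindent\emph{The head start.}
To profit from large $\kappa$ we do not condition on $X$; we view $W^r$ from the next grid position of the walker. Let $\mathcal{G}_r$ be generated by the increments $X_{s_{i+1}}-X_{s_i}$ and by the clocks and steps of $W^i$, for $i\ge r$. The paths $W^{i'}-X_{s_{r+1}}$, $i'>r$, are $\mathcal{G}_{r+1}$-measurable, while $X_{s_{r+1}}-X_{s_r}$ and the clock and steps of $W^r$ are independent of $\mathcal{G}_{r+1}$. The path $W^r-X_{s_{r+1}}$ is a rate-$1$ walk with the random starting point $-(X_{s_{r+1}}-X_{s_r})$, and by Lemma~\ref{lem:heat} its atoms at age $u$ are at most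
\[
Q(u)=C_0(u_0+u)^{-d/2},\qquad u_0=1+\kappa\eta .
\]
Let $J^i$ be the clock of $W^i$ and $\tilde J^i$ the same clock as a function of age. For $i<i'$ put
\[
H_{i,i'}=Q(s_{i'}-s_i)+\int_{s_{i'}}^\infty Q(u-s_i)\,(dJ^{i'}_u+e\,du);
\]
the factor $e$ leaves room for the change of law below. With $w(u)=\frac1\eta\int_u^\infty Q=\frac C\eta(u_0+u)^{1-d/2}\ge\sum_{l\ge1}Q(u+l\eta)$, where $C$ does not depend on $\kappa$,
\[
\sum_{i<i'}H_{i,i'}\le H^*_{i'}:=w(0)+\int_0^\infty w(u)\,(d\tilde J^{i'}_u+e\,du).
\]
Let $\kappa$ be so large that $\Lambda w\le1$. By \eqref{eq:campbell}, $\mathbb{E}e^{\Lambda H_i^*}=e^\Psi$ with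
\[
\Psi=\Lambda w(0)+\Lambda e\int_0^\infty w\,du+\int_0^\infty(e^{\Lambda w}-1)\,du\le C_{\eta,\gamma}\,u_0^{\,2-d/2},
\]
where we used $e^y-1\le2y$ on $[0,1]$ and $d\ge5$. In particular $\Psi\to0$ as $\kappa\to\infty$.

\medskip\noindent\emph{Tilting the clock.}
Let $\tilde{\mathbb{P}}$ have density $e^{\Lambda H_r^*-\Psi}$, a function of the clock of $W^r$ alone. Under $\tilde{\mathbb{P}}$ this clock is Poisson with intensity $e^{\Lambda w(u)}\in[1,e]$ at age $u$; the steps of $W^r$, the increment $X_{s_{r+1}}-X_{s_r}$ and $\mathcal{G}_{r+1}$ keep their laws, and independence is preserved. At age $u$ the walk $W^r-X_{s_{r+1}}$ has the law of the untilted walk at age $\int_0^ue^{\Lambda w}\ge u$, so its atoms are still at most $Q(u)$, as $Q$ is decreasing. Lemma~\ref{lem:meet} with rate bound $e$, applied to each path $W^{i'}-X_{s_{r+1}}$, gives $\tilde{\mathbb{P}}(I_r=1\mid\mathcal{G}_{r+1})\le\sum_{i'>r}H_{r,i'}$. Hence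
\begin{equation}\label{eq:tilt}
\mathbb{E}\big[(1+\Lambda I_r)e^{\Lambda H_r^*}\,\big|\,\mathcal{G}_{r+1}\big]\le e^\Psi\Big(1+\Lambda\sum_{i'>r}H_{r,i'}\Big)\le\exp\Big(\Psi+\Lambda\sum_{i'>r}H_{r,i'}\Big).
\end{equation}

\medskip\noindent\emph{Recursion.}
Let $\Pi_r=\mathbb{E}\big[\prod_{i\ge r}(1+\Lambda I_i)\exp(\Lambda\sum_{i<r\le i'}H_{i,i'})\big]$ for $0\le r\le K$; then $\Pi_K=1$, and $\Pi_0$ is the expectation on the right of \eqref{eq:fast1}. The variables $I_i$ with $i>r$ and $H_{i,i'}$ with $i'>r$ are $\mathcal{G}_{r+1}$-measurable, and $\sum_{i<r}H_{i,r}\le H_r^*$. So \eqref{eq:tilt} gives $\Pi_r\le e^\Psi\Pi_{r+1}$ and $\Pi_0\le e^{\Psi K}$. Since $t=K\eta$,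
\[
\lambda_1(\kappa)\le\frac1\eta\log\big(1+\rho(e^{\gamma\eta}-1)\big)+\frac\Psi\eta .
\]
Let $\kappa\to\infty$ and then $\eta\to0$; the first term tends to $\rho\gamma$.
\end{proof}

\begin{remark}
The condition $d\ge5$ is used only for the integrability of $w$, that is, for summing the heat kernel bound twice, over earlier starting points and over the time of meeting. It cannot be dropped: by (B), $\lambda_p\equiv\gamma$ for $d\le4$ and finite variance. The finite variance enters the proof only through the bound $\lambda_p\ge\rho\gamma$ quoted from (B), which also follows from Jensen's inequality in \eqref{eq:FK}, since $\mathbb{E}\xi(x,s)=\rho$ by duality.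
\end{remark}

\begin{thebibliography}{9}
\bibitem{GHM}
J.~Gaertner, F.~den Hollander, G.~Maillard,
\emph{Intermittency on catalysts},
arXiv:0706.1171 (2007).
\end{thebibliography}
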